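
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Effective motives and the derived category\\ of homotopy invariant sheaves with transfers}


\begin{abstract}
Let $k$ be a perfect field. The big triangulated category of effective motives over $k$ carries a
non-degenerate t-structure whose core is the category $\mathcal A$ of homotopy invariant Nisnevich
sheaves with transfers. Beilinson and Vologodsky write that they do not know whether this triangulated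
category is the derived category of $\mathcal A$. We show that for no perfect field is there a t-exact
equivalence between the two. The obstruction is in degree two: for a suitable elliptic curve $E$, the class that glues
the two lowest homology sheaves of the motive of $E\times E$ is not killed by any epimorphism of $\mathcal A$.
The proof combines a weight argument with the fact that Brauer classes survive at
the generic point.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The two categories}

Let $k$ be a perfect field. Varieties are separated and of finite type. Let $\mathrm{Sm}$ be the category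
of smooth $k$-varieties and $\mathrm{Cor}$ the additive category with the same objects in which
$\mathrm{Cor}(Y,X)$ is the group of finite correspondences: the free abelian group on the integral closed
subschemes of $Y\times X$ that are finite and surjective over a connected component of $Y$. A
\emph{presheaf with transfers} is an additive functor $\mathrm{Cor}^{op}\to\mathrm{Ab}$. These form an
abelian category $\mathrm{PST}$. The representable presheaf
$\mathbb Z_{\mathrm{tr}}(X)=\mathrm{Cor}(-,X)$ satisfies
$\mathrm{Hom}(\mathbb Z_{\mathrm{tr}}(X),F)=F(X)$, so it is projective. A presheaf with transfers $F$ is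
\emph{homotopy invariant} if $F(X)\to F(X\times\mathbb A^1)$ is an isomorphism for all $X\in\mathrm{Sm}$,
and it is a \emph{Nisnevich sheaf with transfers} if the underlying presheaf is a Nisnevich sheaf. Let
$\mathcal A$ be the abelian category of homotopy invariant Nisnevich sheaves with transfers.

Let $\mathcal D=D(\mathrm{PST})$ be the unbounded derived category, and consider in it
\begin{itemize}
\item $I_\Delta$, the localizing subcategory generated by the cones of the projections
$\mathbb Z_{\mathrm{tr}}(X\times\mathbb A^1)\to\mathbb Z_{\mathrm{tr}}(X)$, $X\in\mathrm{Sm}$;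
\item $I_{\mathrm{Nis}}$, the complexes whose cohomology presheaves have zero Nisnevich sheafification;
\item $I_{\Delta\mathrm{Nis}}$, the localizing subcategory generated by $I_\Delta$ and $I_{\mathrm{Nis}}$.
\end{itemize}
The triangulated category of effective motives is the Verdier quotient
$\mathcal T=\mathcal D/I_{\Delta\mathrm{Nis}}$. The motive $M(X)$ is the image of
$\mathbb Z_{\mathrm{tr}}(X)$ in $\mathcal T$.

Since $\mathrm{Hom}_{\mathcal D}(\mathbb Z_{\mathrm{tr}}(X),K[i])=H^i(K)(X)$, an object $K$ of $\mathcal D$
lies in the right orthogonal $I_\Delta^\perp$ if and only if its cohomology presheaves are homotopy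
invariant. In particular $I_\Delta^\perp$ is stable under truncation of complexes. It is known
\cite{BV} that
\begin{equation}\label{eq:quotient}
\mathcal T=I_\Delta^\perp/(I_\Delta^\perp\cap I_{\mathrm{Nis}}),
\end{equation}
and that these truncations induce a non-degenerate t-structure on $\mathcal T$ with core $\mathcal A$. The
homology objects of the image of $K\in I_\Delta^\perp$ are the Nisnevich sheafifications
$H_i(K)_{\mathrm{Nis}}$. We index homologically: $H_i=H^{-i}$, and $\tau_{\le n}$ kills $H_i$ for $i>n$.

A t-structure with core $\mathcal A$ raises the question whether $\mathcal T$ is just the unbounded derived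
category $D(\mathcal A)$; Beilinson and Vologodsky write in \cite{BV} that they do not know the answer. The
question means: is there a triangulated equivalence $D(\mathcal A)\simeq\mathcal T$ that is t-exact and
induces the identity on $\mathcal A$?

\subsection{What could go wrong: classes that no epimorphism kills}

In the derived category of an abelian category every class in $\mathrm{Ext}^i$, $i\ge1$, becomes zero
after pullback along a suitable epimorphism. In degree two this says the following.

\begin{lemma}\label{lem:eff}
Let $\mathcal S$ be a triangulated category with a t-structure with core $\mathcal B$, let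
$F,G\in\mathcal B$ and let $\beta:F\to G[2]$ be a morphism of $\mathcal S$. The following are equivalent:
\begin{enumerate}
\item[(i)] $\beta\circ p=0$ for some epimorphism $p:F_1\to F$ of $\mathcal B$;
\item[(ii)] $\beta$ is a composite $F\to K[1]\to G[2]$ with $K\in\mathcal B$.
\end{enumerate}
If $\mathcal S=D(\mathcal B)$ with the standard t-structure, then every $\beta$ has these properties.
\end{lemma}

\begin{proof}
Given $p$, put $K=\ker p$. The exact sequence $0\to K\to F_1\to F\to0$ gives a triangle
$K\to F_1\xrightarrow{p}F\to K[1]$, so $\beta\circ p=0$ implies that $\beta$ factors through $F\to K[1]$.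
Conversely, complete $F\to K[1]$ to a triangle $K\to F_1\xrightarrow{p}F\to K[1]$. The long exact sequence
of homology shows that $F_1\in\mathcal B$ and that $p$ is an epimorphism. The composite
$F_1\to F\to K[1]$ vanishes, hence so does $\beta\circ p$. Finally, $\mathrm{Hom}_{D(\mathcal B)}(F,G[2])$ is
the Yoneda group $\mathrm{Ext}^2_{\mathcal B}(F,G)$. A class represented by
$0\to G\to E_2\to E_1\to F\to0$ is a composite as in (ii), with $K=\ker(E_1\to F)$.
\end{proof}

To look for a class in $\mathcal T$ that violates (i), consider the homology sheaves $h_i(X)=H_i(M(X))\in\mathcal A$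
of the motive of a smooth variety $X$. They vanish for $i<0$ (Section~\ref{sec:prelim}), so there is a truncation triangle
\begin{equation}\label{eq:alpha}
h_1(X)[1]\longrightarrow\tau_{\le1}M(X)\longrightarrow h_0(X)\xrightarrow{\ \alpha_X\ }h_1(X)[2],
\end{equation}
functorial in $X$. Its connecting map $\alpha_X$ is the first gluing datum of $M(X)$. Morphisms out of
$M(X)$ cause no trouble: $\mathrm{Hom}_{\mathcal T}(M(X),F[i])$ is the Nisnevich cohomology
$H^i_{\mathrm{Nis}}(X,F)$, whose elements, for $i>0$, die on Nisnevich covers. If $M(X)$ were equal to $h_0(X)$ for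
all $X$, every morphism $F\to G[i]$ with $F,G\in\mathcal A$ and $i>0$ would be killed by an epimorphism. So the
obstruction must come from the difference between $M(X)$ and $h_0(X)$, and $\alpha_X$ is its first piece.

\begin{theorem}\label{thm:main}
Let $k$ be any perfect field.
\begin{enumerate}
\item[(a)] There is an abelian surface $X=E\times E$ over $k$ such that $\alpha_X\circ p\ne0$ for every
epimorphism $p:F_1\to h_0(X)$ of $\mathcal A$.
\item[(b)] There is no t-exact triangulated equivalence $D(\mathcal A)\simeq\mathcal T$, whether or not it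
induces the identity on the cores.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof that \textup{(a)} implies \textup{(b)}]
Let $\Psi:D(\mathcal A)\to\mathcal T$ be a t-exact equivalence. Then $H_i(\Psi(b))=\Psi(H_i(b))$ for every $b$,
and $\Psi$ is conservative. So if $\Psi(b)\in\mathcal A$, then $H_i(b)=0$ for $i\neq0$, that is,
$b\in\mathcal A$. Hence $\Psi$ restricts to an equivalence $\theta:\mathcal A\to\mathcal A$ of the cores.
Choose $F,G\in\mathcal A$ with $\theta F\cong h_0(X)$ and $\theta G\cong h_1(X)$. Under these isomorphisms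
$\alpha_X$ corresponds to $\Psi(a)$ for some $a\in\mathrm{Hom}_{D(\mathcal A)}(F,G[2])$. By
Lemma~\ref{lem:eff} there is an epimorphism $p$ onto $F$ with $a\circ p=0$, so $\alpha_X$ is killed by the
epimorphism $\theta(p)$, contradicting (a).
\end{proof}

\subsection{The idea of the proof}

In Section~\ref{sec:local} we show that if $\alpha_X$ is killed by an epimorphism, then $h_1$ of $X$ is
\emph{locally zero}: there is a Nisnevich cover $W\to X$ with $h_1(W)\to h_1(X)$ zero. If $X$ is integral,
it follows that $h_1(V)\to h_1(X)$ is zero for some dense open $V\subset X$. For $\mathbb P^1$ this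
happens. We shall see that $h_1(\mathbb P^1)\ne0$, but $h_1(\mathbb A^1)=0$ and $\mathbb P^1$ is covered
by two affine lines. So one might guess that $h_1$ is always locally zero.

To decide this we evaluate $h_1$ at geometric points and look at $\ell$-torsion, for a prime
$\ell\neq\operatorname{char}k$. There $h_1$ becomes the Suslin homology $H_1^S$. Its $\ell$-torsion is a quotient of
$H_2^S(-;\mathbb Z/\ell)$, which is dual to $H^2_{\mathrm{\acute et}}(-,\mathbb Z/\ell)$. For the abelian
surfaces that we use, a weight argument shows that nothing is lost in passing to the quotient. So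
it is enough that the restriction
$H^2_{\mathrm{\acute et}}(X_{\bar k},\mathbb Z/\ell)\to H^2_{\mathrm{\acute et}}(V_{\bar k},\mathbb Z/\ell)$ is
nonzero for every dense open $V\subset X$, where $\bar k$ is an algebraic closure of $k$. Classes of divisors,
such as the generator of $H^2$ of $\mathbb P^1$, die on a small enough open set. Classes with nonzero image in
the Brauer group die on no dense open set. Thus we need a surface whose $H^2$ is not spanned by
divisors. For $E\times E$, with $E$ not supersingular, $H^2$ has dimension $6$ and divisors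
span at most a $4$-dimensional subspace.

Section~\ref{sec:prelim} collects what is needed about $\mathcal T$. Section~\ref{sec:finite} treats finite
coefficients, with $\mathbb P^1$ worked out, and Section~\ref{sec:surface} treats $E\times E$.
Section~\ref{sec:criterion} shows that the local vanishing of $h_1$ for all smooth $X$ is exactly the
condition for agreement of $D(\mathcal A)$ and $\mathcal T$ in degree two.

\section{Motives, Suslin complexes and geometric points}\label{sec:prelim}

We use the following facts, valid over every perfect field; in Section~\ref{sec:finite} they are applied over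
an algebraically closed field. References are to Mazza, Voevodsky and Weibel \cite{MVW}.
\begin{itemize}
\item[(V)] (Voevodsky; \cite[13.1, 13.8]{MVW}.) The Nisnevich sheafification of a presheaf with transfers has a
unique compatible structure of presheaf with transfers. If $P$ is a homotopy invariant presheaf with
transfers, then the presheaves $H^i_{\mathrm{Nis}}(-,P_{\mathrm{Nis}})$ are homotopy
invariant for all $i\ge0$.
\item[(E)] (\cite[6.23, 13.4]{MVW}.) Let $\tau$ be the Nisnevich or the \'etale topology. Then
$\mathbb Z_{\mathrm{tr}}(X)$ is a $\tau$-sheaf, and $\mathrm{Ext}^i(\mathbb Z_{\mathrm{tr}}(X),F)=H^i_\tau(X,F)$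
for every $\tau$-sheaf with transfers $F$, where $\mathrm{Ext}$ is taken in $\tau$-sheaves with transfers.
\item[(R)] (Suslin rigidity; \cite[7.20]{MVW}.) If $P$ is a homotopy invariant presheaf with transfers and
$nP=0$ with $n$ prime to the characteristic, then $P_{\mathrm{\acute et}}$ is pulled back from the small
\'etale site of the base field.
\end{itemize}
We also use that the \'etale sheafification of a presheaf with transfers again has transfers.

By (V), if $\varphi$ is a morphism of $\mathcal A$, then the Nisnevich sheaf kernel and cokernel of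
$\varphi$, being sheafifications of homotopy invariant presheaves with transfers, lie in $\mathcal A$.
So \emph{an epimorphism of $\mathcal A$ is Nisnevich-locally surjective}.

\subsection{The Suslin complex}

Let $\Delta^n=\operatorname{Spec}k[t_0,\dots,t_n]/(\sum t_i-1)$. For $P\in\mathrm{PST}$ let $C_*P$ be the
chain complex attached to the simplicial presheaf $n\mapsto P(-\times\Delta^n)$. To compute in $\mathcal T$
through \eqref{eq:quotient} one must replace $\mathbb Z_{\mathrm{tr}}(X)$ by an object of $I_\Delta^\perp$.
The Suslin complex does this.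

\begin{lemma}\label{lem:suslin}
For every $P\in\mathrm{PST}$ we have $C_*P\in I_\Delta^\perp$ and $\mathrm{Cone}(P\to C_*P)\in I_\Delta$.
\end{lemma}

\begin{proof}
The homology presheaves of $C_*P$ are homotopy invariant \cite[2.19]{MVW}. This is the first claim.
The second is proved in three steps.

\emph{$\mathbb A^1$-homotopic maps become equal in $\mathcal D/I_\Delta$.} Let $\Phi$ be the left adjoint of
the exact functor $Q\mapsto Q(-\times\mathbb A^1)$ on $\mathrm{PST}$. Since
$\mathrm{Hom}(\Phi\mathbb Z_{\mathrm{tr}}(Y),Q)=Q(Y\times\mathbb A^1)$, we have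
$L\Phi(\mathbb Z_{\mathrm{tr}}(Y))=\mathbb Z_{\mathrm{tr}}(Y\times\mathbb A^1)$. The maps
$Q\to Q(-\times\mathbb A^1)$ (pullback along the projection) and $Q(-\times\mathbb A^1)\to Q$ (restriction
to $0$ and to $1$) correspond by adjunction to natural maps $\pi:L\Phi Q\to Q$ and
$i_0,i_1:Q\to L\Phi Q$, with $\pi i_0=\pi i_1=1$. The $Q\in\mathcal D$ for which $\mathrm{Cone}(\pi)$ lies in
$I_\Delta$ form a localizing subcategory containing all $\mathbb Z_{\mathrm{tr}}(Y)$, hence all of
$\mathcal D$. So $\pi$ is invertible in $\mathcal D/I_\Delta$, and there $i_0=\pi^{-1}=i_1$. If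
$h:Q\to Q'(-\times\mathbb A^1)$ is an $\mathbb A^1$-homotopy of presheaves with transfers and
$h':L\Phi Q\to\Phi Q\to Q'$ is its adjoint, then the two ends of $h$ are $h'i_0$ and $h'i_1$. So they agree
in $\mathcal D/I_\Delta$.

\emph{The pullback $P\to P(-\times\Delta^n)$ has cone in $I_\Delta$.} Restriction to a vertex $v$ of
$\Delta^n$ is a left inverse. The other composite, an endomorphism of $P(-\times\Delta^n)$, is
$\mathbb A^1$-homotopic to the identity via the contraction $\Delta^n\times\mathbb A^1\to\Delta^n$,
$(x,t)\mapsto tx+(1-t)v$. So the pullback is an isomorphism in $\mathcal D/I_\Delta$, and its cone lies in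
$I_\Delta$, since localizing subcategories are thick.

\emph{Assembling.} Let $P_\bullet$ be the chain complex of the constant simplicial object $P$. It is
$P\xleftarrow{0}P\xleftarrow{1}P\xleftarrow{0}\cdots$, and the inclusion of $P$ in degree $0$ is a homotopy
equivalence. Its composite with the termwise pullback $P_\bullet\to C_*P$ is the map $P\to C_*P$. The cone of
$P_\bullet\to C_*P$ is the homotopy colimit of the cones of its brutal truncations, and each of these is a
finite iterated extension of shifts of the cones of $P\to P(-\times\Delta^n)$. So it lies in $I_\Delta$.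
\end{proof}

Hence $M(X)$ is represented in \eqref{eq:quotient} by $C_*\mathbb Z_{\mathrm{tr}}(X)$, and
\[
h_i(X)=H_i(C_*\mathbb Z_{\mathrm{tr}}(X))_{\mathrm{Nis}},\qquad h_i(X)=0\ \text{ for } i<0.
\]

\subsection{Morphisms from a motive to the core}

\begin{lemma}\label{lem:hom}
For $F\in\mathcal A$ and $X\in\mathrm{Sm}$ there are isomorphisms, functorial in $X$ and $F$,
\begin{align*}
\mathrm{Hom}_{\mathcal T}(M(X),F[i])&=H^i_{\mathrm{Nis}}(X,F),\\
\mathrm{Hom}_{\mathcal A}(h_0(X),F)&=F(X),\\
\mathrm{Hom}_{\mathcal T}(\tau_{\le1}M(X),F[1])&=H^1_{\mathrm{Nis}}(X,F).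
\end{align*}
The last two are induced by the maps $M(X)\to h_0(X)$ and $M(X)\to\tau_{\le1}M(X)$.
\end{lemma}

\begin{proof}
Let $\iota$ be the inclusion of Nisnevich sheaves with transfers into $\mathrm{PST}$. Its left adjoint,
sheafification, is exact, so $\iota$ preserves injectives and
$\mathrm{Hom}_{\mathcal D}(K,R\iota F[i])=\mathrm{Hom}(K_{\mathrm{Nis}},F[i])$, the right-hand side being
taken in the derived category of Nisnevich sheaves with transfers. This vanishes for $K\in I_{\mathrm{Nis}}$.
Taking $K=\mathbb Z_{\mathrm{tr}}(X)$, we see from (E) that the cohomology presheaves of $R\iota F$ are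
$H^i_{\mathrm{Nis}}(-,F)$. These are homotopy invariant by (V), so $R\iota F\in I_\Delta^\perp$. Thus
$R\iota F$ is right orthogonal to $I_{\Delta\mathrm{Nis}}$, and morphisms from any $K$ to the shifts of
$R\iota F$ are the same in $\mathcal D$ and in $\mathcal T$. The cohomology presheaves of
$\mathrm{Cone}(F\to R\iota F)$ are the $H^i_{\mathrm{Nis}}(-,F)$ with $i>0$, whose sheafification is zero. So
$F\cong R\iota F$ in $\mathcal T$ and
\[
\mathrm{Hom}_{\mathcal T}(M(X),F[i])=\mathrm{Hom}_{\mathcal D}(\mathbb Z_{\mathrm{tr}}(X),R\iota F[i])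
=H^i_{\mathrm{Nis}}(X,F).
\]
There are no nonzero morphisms from $\tau_{\ge1}M(X)$ or its shift by $[1]$ to $F$, nor from $\tau_{\ge2}M(X)$ or
its shift by $[1]$ to $F[1]$. Hence $M(X)$ may be replaced by
$\tau_{\le0}M(X)=h_0(X)$ when $i=0$ and by $\tau_{\le1}M(X)$ when $i=1$.
\end{proof}

\subsection{Geometric points}

Fix an algebraic closure $\bar k$ of $k$. For a smooth variety $U$ over an algebraically closed field
$\kappa$ and $n\ge1$ put
\[
H_i^S(U)=H_i\bigl(\mathrm{Cor}_\kappa(\Delta^\bullet,U)\bigr),\qquad
H_i^S(U;\mathbb Z/n)=H_i\bigl(\mathrm{Cor}_\kappa(\Delta^\bullet,U)\otimes\mathbb Z/n\bigr).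
\]

\begin{lemma}\label{lem:points}
For $U\in\mathrm{Sm}$ put $h_i(U)(\bar k)=\mathrm{colim}_L\,h_i(U)(\operatorname{Spec}L)$, over the finite extensions
$L/k$ in $\bar k$. Then $h_i(U)(\bar k)=H_i^S(U_{\bar k})$, functorially in $U$.
\end{lemma}

\begin{proof}
As $k$ is perfect, $\operatorname{Spec}L$ is smooth. Every Nisnevich cover of $\operatorname{Spec}L$ has a
section, so sheafification does not change the value there. Therefore
$h_i(U)(\operatorname{Spec}L)=H_i(\mathrm{Cor}_k(\operatorname{Spec}L\times\Delta^\bullet,U))$. Now
$\mathrm{Cor}_k(\operatorname{Spec}L\times\Delta^n,U)=\mathrm{Cor}_L(\Delta^n_L,U_L)$, and every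
correspondence over $\bar k$ is defined over some $L$, so the colimit of these groups is
$\mathrm{Cor}_{\bar k}(\Delta^n,U_{\bar k})$. Filtered colimits are exact.
\end{proof}

\section{If an epimorphism kills \texorpdfstring{$\alpha_X$}{alpha}, then \texorpdfstring{$h_1$}{h1} is locally zero}\label{sec:local}

It is hard to test all epimorphisms onto $h_0(X)$. The next proposition replaces them by Nisnevich covers.
The idea is that the tautological section of $h_0(X)$ lifts through an epimorphism on a cover $W$, so that
$\alpha_X$ dies on $h_0(W)$; what is left is a class in $H^1_{\mathrm{Nis}}(W,h_1(X))$, and this dies on a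
further cover.

\begin{proposition}\label{prop:local}
Let $X$ be smooth, and suppose that $\alpha_X\circ p=0$ for some epimorphism $p:F_1\to h_0(X)$ of
$\mathcal A$. Then there is a Nisnevich cover $W'\to X$ with $h_1(W')\to h_1(X)$ zero. If $X$ is integral,
there is a dense open $V\subset X$ with $h_1(V)\to h_1(X)$ zero.
\end{proposition}

\begin{proof}
Let $u\in h_0(X)(X)$ correspond to $M(X)\to h_0(X)$. As $p$ is Nisnevich-locally surjective and $X$ is
quasi-compact, there are a Nisnevich cover $f:W\to X$ with $W\in\mathrm{Sm}$ and $s\in F_1(W)$ with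
$p(s)=f^*u$. By Lemma~\ref{lem:hom}, $s$ is a morphism $h_0(W)\to F_1$. The morphisms $p\circ s$ and $h_0(f)$
from $h_0(W)$ to $h_0(X)$ both correspond to $f^*u$, so they are equal. Hence
$\alpha_X\circ h_0(f)=\alpha_X\circ p\circ s=0$, and by functoriality of \eqref{eq:alpha}
\[
h_1(f)[2]\circ\alpha_W=\alpha_X\circ h_0(f)=0 .
\]
In view of the rotated triangle
$h_0(W)\xrightarrow{\alpha_W}h_1(W)[2]\to\tau_{\le1}M(W)[1]\to h_0(W)[1]$, the map $h_1(f)[2]$ factors
through $h_1(W)[2]\to\tau_{\le1}M(W)[1]$. We obtain
\[
c:\tau_{\le1}M(W)\to h_1(X)[1]\qquad\text{with}\qquad H_1(c)=\pm h_1(f).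
\]

By Lemma~\ref{lem:hom}, $c$ is a class in $H^1_{\mathrm{Nis}}(W,h_1(X))$, and it vanishes on some Nisnevich
cover $g:W'\to W$. That is, the composite
\[
M(W')\to M(W)\to\tau_{\le1}M(W)\xrightarrow{c}h_1(X)[1]
\]
is zero. Applying $H_1$ gives $h_1(f)\,h_1(g)=0$, which is the first assertion.

If $X$ is integral, its generic point lifts to a point of $W'$ with the same residue field. As $W'\to X$ is
\'etale, it has a section over some dense open $V\subset X$, and $h_1(V)\to h_1(X)$ factors through the zero
map $h_1(W')\to h_1(X)$.
\end{proof}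

\begin{example}\label{ex:P1cover}
The projective line passes this test. Since $\mathrm{Cor}(Y\times\Delta^n,\operatorname{Spec}k)=\mathbb Z^{\pi_0(Y)}$
for all $n$, with all faces equal to the identity, $h_1(\operatorname{Spec}k)=0$. By definition
of $\mathcal T$, $M(\mathbb A^1)\cong M(\operatorname{Spec}k)$, so $h_1(\mathbb A^1)=0$. Hence $h_1$ vanishes on
the cover $\mathbb A^1\sqcup\mathbb A^1\to\mathbb P^1$ by the standard charts. Example~\ref{ex:P1} shows that $h_1(\mathbb P^1)$
itself is not zero.
\end{example}

By Proposition~\ref{prop:local} and Lemma~\ref{lem:points}, Theorem~\ref{thm:main}(a) follows from: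

\begin{proposition}\label{prop:surface}
For every perfect field $k$ there is an abelian surface $X=E\times E$ over $k$ such that
$H_1^S(V_{\bar k})\to H_1^S(X_{\bar k})$ is nonzero for every dense open $V\subset X$.
\end{proposition}

\section{Suslin homology with finite coefficients}\label{sec:finite}

Suslin homology $H_1^S$ is hard to compute integrally, but with finite coefficients it is dual to \'etale
cohomology. We need the duality together with its behavior under change of coefficients
and under field automorphisms, so we give the construction in full.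

\subsection{The pairing with \'etale cohomology}

\begin{lemma}[Suslin--Voevodsky]\label{lem:pairing}
Let $\kappa$ be algebraically closed, $n\ge1$ prime to $\operatorname{char}\kappa$, and $U$ smooth over $\kappa$.
There is a perfect pairing of finite groups
\[
\langle\ ,\ \rangle_n:\ H^i_{\mathrm{\acute et}}(U,\mathbb Z/n)\times H_i^S(U;\mathbb Z/n)\to\mathbb Z/n
\]
such that
\begin{enumerate}
\item[(a)] $\langle f^*c,z\rangle=\langle c,f_*z\rangle$ for $f:U\to U'$;
\item[(b)] $\langle c\bmod m,z\bmod m\rangle_m=\langle c,z\rangle_n\bmod m$ for $m\mid n$;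
\item[(c)] if $U=U_0\otimes_{k_0}\kappa$ for a subfield $k_0\subset\kappa$, then
$\langle\sigma c,\sigma z\rangle=\langle c,z\rangle$ for $\sigma\in\mathrm{Aut}(\kappa/k_0)$.
\end{enumerate}
\end{lemma}

\begin{proof}
We work over $\kappa$, and write $\mathcal D$, $I_\Delta$ for the categories of Section~\ref{sec:intro} over $\kappa$.
Let $\mathrm{PST}_n$ be the category of presheaves of $\mathbb Z/n$-modules with transfers,
$\mathcal E_n\subset\mathrm{PST}_n$ the category of \'etale sheaves, $C=C_*\mathbb Z_{\mathrm{tr}}(U)$ and $C^{(n)}=C\otimes\mathbb Z/n$.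

\emph{Construction.} Let $J\in D(\mathrm{PST}_n)$ be the derived pushforward of the constant sheaf
$\mathbb Z/n\in\mathcal E_n$; we also regard $J$ as an object of $\mathcal D$. As \'etale sheafification is
exact and left adjoint to the inclusion,
\begin{equation}\label{eq:adj}
\mathrm{Hom}_{D(\mathrm{PST}_n)}(K,J[i])=\mathrm{Hom}_{D(\mathcal E_n)}(K_{\mathrm{\acute et}},\mathbb Z/n[i]).
\end{equation}
The terms of $C$ and of $\mathbb Z_{\mathrm{tr}}(Y)$ have free abelian groups of sections, so
$-\otimes\mathbb Z/n$ is the derived tensor product on them. Hence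
$\mathrm{Hom}_{D(\mathrm{PST}_n)}(C^{(n)},J[i])=\mathrm{Hom}_{\mathcal D}(C,J[i])$, and likewise with
$\mathbb Z_{\mathrm{tr}}(Y)$ in place of $C$ and for \'etale sheaves with transfers in place of presheaves. Together
with \eqref{eq:adj} and (E) this gives $H^i(J)(Y)=H^i_{\mathrm{\acute et}}(Y,\mathbb Z/n)$. As $n$ is prime
to the characteristic, these presheaves are homotopy invariant, so $J$ is right orthogonal to $I_\Delta$.
By Lemma~\ref{lem:suslin} the cone of $\mathbb Z_{\mathrm{tr}}(U)\to C$ lies in $I_\Delta$, and therefore
\begin{equation}\label{eq:etale}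
H^i_{\mathrm{\acute et}}(U,\mathbb Z/n)=\mathrm{Hom}_{\mathcal D}(\mathbb Z_{\mathrm{tr}}(U),J[i])
=\mathrm{Hom}_{\mathcal D}(C,J[i])=\mathrm{Hom}_{D(\mathcal E_n)}(C^{(n)}_{\mathrm{\acute et}},\mathbb Z/n[i]).
\end{equation}
Evaluation at $\operatorname{Spec}\kappa$ is exact on $\mathcal E_n$, and
$C^{(n)}_{\mathrm{\acute et}}(\kappa)=C^{(n)}(\kappa)$, because every \'etale cover of $\operatorname{Spec}\kappa$
splits. The pairing sends $c:C^{(n)}_{\mathrm{\acute et}}\to\mathbb Z/n[i]$ and
$z\in H_i(C^{(n)}(\kappa))=H_i^S(U;\mathbb Z/n)$ to $H_i(c(\kappa))(z)\in\mathbb Z/n$.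

\emph{Properties.} (a) is the functoriality of $C^{(n)}$ and of \eqref{eq:etale} in $U$. For (b), the
composite $C^{(n)}_{\mathrm{\acute et}}\xrightarrow{c}\mathbb Z/n[i]\to\mathbb Z/m[i]$ factors uniquely, by
adjunction, through $C^{(n)}_{\mathrm{\acute et}}\otimes^L_{\mathbb Z/n}\mathbb Z/m=C^{(m)}_{\mathrm{\acute et}}$.
The same holds for $\mathbb Z_{\mathrm{tr}}(U)$ in place of $C$. Comparing the two along $\mathbb Z_{\mathrm{tr}}(U)\to C$, we
see that the factorization is the map attached to $c\bmod m$ by \eqref{eq:etale} for $m$. Evaluating at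
$\kappa$ gives (b). For (c), base change $Y\mapsto Y\otimes_{\kappa,\sigma}\kappa$ is an autoequivalence of
the category of smooth $\kappa$-varieties. It respects finite correspondences and \'etale covers, carries
$\operatorname{Spec}\kappa$, $\Delta^n$ and $U=U_0\otimes_{k_0}\kappa$ to themselves, and fixes the
coefficients. The pairing is defined in terms of these data alone.

\emph{Perfectness.} For a $\mathbb Z/n$-module $P$ let
$P_{\mathrm{const}}=P\otimes\mathbb Z_{\mathrm{tr}}(\operatorname{Spec}\kappa)\in\mathcal E_n$, with values $Y\mapsto P^{\pi_0(Y)}$.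
The functor $P\mapsto P_{\mathrm{const}}$ is exact and left adjoint to the exact functor of evaluation at
$\operatorname{Spec}\kappa$. So for a complex $P$ of $\mathbb Z/n$-modules
\begin{equation}\label{eq:const}
\mathrm{Hom}_{D(\mathcal E_n)}(P_{\mathrm{const}},\mathbb Z/n[i])=\mathrm{Hom}_{D(\mathbb Z/n)}(P,\mathbb Z/n[i])
=\mathrm{Hom}(H_i(P),\mathbb Z/n),
\end{equation}
the last equality because $\mathbb Z/n$ is an injective $\mathbb Z/n$-module. We claim that the counit
$C^{(n)}(\kappa)_{\mathrm{const}}\to C^{(n)}_{\mathrm{\acute et}}$ is a quasi-isomorphism. On homology it is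
the map $H_q(C^{(n)}(\kappa))_{\mathrm{const}}\to H_q(C^{(n)})_{\mathrm{\acute et}}$. The presheaf
$H_q(C^{(n)})$ is homotopy invariant by Lemma~\ref{lem:suslin} applied to
$\mathbb Z_{\mathrm{tr}}(U)\otimes\mathbb Z/n$, and it is killed by $n$. By (R) its \'etale sheafification is
constant. On connected $Y$ the counit is the pullback of sections along $Y\to\operatorname{Spec}\kappa$, which
is an isomorphism for a constant sheaf. This proves the claim. By construction, composing $c$ with the counit
and applying \eqref{eq:const} with $P=C^{(n)}(\kappa)$ gives $H_i(c(\kappa))$. So, by \eqref{eq:etale}, the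
pairing induces
\[
H^i_{\mathrm{\acute et}}(U,\mathbb Z/n)\cong\mathrm{Hom}(H_i^S(U;\mathbb Z/n),\mathbb Z/n).
\]
The left-hand side is finite. As $\mathbb Z/n$ is an injective cogenerator of $\mathbb Z/n$-modules,
$H_i^S(U;\mathbb Z/n)$ embeds into its double dual, so it is finite and the pairing is perfect.
\end{proof}

The duality concerns finite coefficients, while Proposition~\ref{prop:surface} concerns integral ones. The
link is universal coefficients: $\mathrm{Cor}_\kappa(\Delta^\bullet,U)$ is a complex of free abelian groups,
so for every prime $\ell$ there are exact sequences, natural in $U$,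
\begin{equation}\label{eq:uct}
0\to H_2^S(U)/\ell^n\to H_2^S(U;\mathbb Z/\ell^n)\xrightarrow{\ \partial\ }H_1^S(U)[\ell^n]\to0 .
\end{equation}

\subsection{The smallest case: the projective line and other curves}

To detect $H_1^S$ we need elements of $H_2^S(-;\mathbb Z/\ell)$ that do not come from integral classes. On
$\mathbb P^1$ \emph{no} nonzero element comes from an integral class, and the reason is the model for
Section~\ref{sec:surface}: an integral class is fixed by many field automorphisms, and these act on $H^2$
without nonzero invariants.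

\begin{example}\label{ex:P1}
Let $\kappa$ be algebraically closed with prime field $k_0$, and $\ell\neq\operatorname{char}\kappa$ a prime. Then
$H^2_{\mathrm{\acute et}}(\mathbb P^1_\kappa,\mathbb Z_\ell)=\mathbb Z_\ell(-1)$ and
$H_2^S(\mathbb P^1_\kappa;\mathbb Z/\ell)\cong\mathbb Z/\ell$ by Lemma~\ref{lem:pairing}. Let
$z\in H_2^S(\mathbb P^1_\kappa)$, with images $z_n\in H_2^S(\mathbb P^1_\kappa;\mathbb Z/\ell^n)$. For
$c\in H^2_{\mathrm{\acute et}}(\mathbb P^1_\kappa,\mathbb Z_\ell)$ let $c_n$ be its image modulo $\ell^n$. By
Lemma~\ref{lem:pairing}(b) the elements $\langle c_n,z_n\rangle_{\ell^n}$ define a $\mathbb Z_\ell$-linear map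
\[
\varphi_z:H^2_{\mathrm{\acute et}}(\mathbb P^1_\kappa,\mathbb Z_\ell)\to\mathbb Z_\ell .
\]
A finite correspondence in $\mathrm{Cor}_\kappa(\Delta^2,\mathbb P^1_\kappa)$ representing $z$ is defined over
a finitely generated extension $K\subset\kappa$ of $k_0$, so $\sigma z=z$ for
$\sigma\in\mathrm{Aut}(\kappa/K)$ and $\varphi_z\circ\sigma=\varphi_z$ by Lemma~\ref{lem:pairing}(c). The
algebraic closure of $k_0$ in $K$ is finite over $k_0$, so $K$ does not contain all $\ell$-power roots of
unity. Some $\sigma\in\mathrm{Aut}(\kappa/K)$ therefore moves one of them. It acts on $\mathbb Z_\ell(-1)$ by a unit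
different from $1$, and $\varphi_z=0$. Hence $\langle c,z_1\rangle_\ell=0$ for all
$c\in H^2_{\mathrm{\acute et}}(\mathbb P^1_\kappa,\mathbb Z/\ell)$, since $c$ lifts to $\mathbb Z_\ell$-coefficients, and
$z_1=0$ by perfectness. So $\partial$ embeds $\mathbb Z/\ell$ into $H_1^S(\mathbb P^1_\kappa)[\ell]$. In
particular $H_1^S(\mathbb P^1_\kappa)\ne0$, and $h_1(\mathbb P^1)\ne0$ over every perfect $k$ by
Lemma~\ref{lem:points}.
\end{example}

Restriction to $\mathbb A^1$ loses all of this: the generator of
$H^2_{\mathrm{\acute et}}(\mathbb P^1_\kappa,\mathbb Z/\ell)$ is the class of a point, and it dies on the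
complement of that point. The same happens on every smooth curve. For an affine curve $V$ over $\kappa$ one
has $H^2_{\mathrm{\acute et}}(V,\mathbb Z/\ell)=0$, so $H_2^S(V;\mathbb Z/\ell)=0$ and $H_1^S(V)[\ell]=0$ by
\eqref{eq:uct}. So the $\ell$-torsion of $H_1^S$ gives no obstruction on a curve. We need a
surface with a class in $H^2$ that is not a divisor class.

\section{The surface \texorpdfstring{$E\times E$}{E x E}}\label{sec:surface}

We prove Proposition~\ref{prop:surface}. Fix a prime $\ell\neq\operatorname{char}k$.

\subsection{Choice of \texorpdfstring{$E$}{E}}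

The weight argument needs a large group of automorphisms acting on cohomology, although $k$ may itself be algebraically
closed. We therefore define the surface over the prime field $k_0\subset k$. Let $E_0/k_0$ be an elliptic
curve, arbitrary if $k_0=\mathbb Q$ and ordinary if $k_0=\mathbb F_p$. Ordinary curves over $\mathbb F_p$ exist: the number
of supersingular $j$-invariants in characteristic $p$ is $1$ for $p=2,3$ and at most $\lfloor p/12\rfloor+2$
for $p\ge5$ \cite[V.4]{Sil}, hence always less than $p$, and every $j\in\mathbb F_p$ is the $j$-invariant of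
a curve over $\mathbb F_p$. Put
\[
X_0=E_0\times E_0,\qquad E=E_0\otimes_{k_0}k,\qquad X=X_0\otimes_{k_0}k=E\times E,\qquad \bar X=X_{\bar k}.
\]
We use three facts about $\bar X$.
\begin{itemize}
\item $\mathrm{NS}(\bar X)\cong\mathbb Z^2\oplus\mathrm{End}(E_{\bar k})$ is free of rank at most $4$, since
$\mathrm{rk}\,\mathrm{End}(E_{\bar k})\le2$ in characteristic zero and for ordinary curves.
\item The groups $H^i_{\mathrm{\acute et}}(\bar X,\mathbb Z_\ell)=\Lambda^iH^1_{\mathrm{\acute et}}(\bar X,\mathbb Z_\ell)$
are torsion-free.
\item $\dim_{\mathbb F_\ell}H^2_{\mathrm{\acute et}}(\bar X,\mathbb Z/\ell)=\binom42=6$.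
\end{itemize}

\subsection{Weights: integral classes vanish modulo \texorpdfstring{$\ell$}{l}}

\begin{lemma}\label{lem:inj}
The map $\partial:H_2^S(\bar X;\mathbb Z/\ell)\to H_1^S(\bar X)[\ell]$ is injective.
\end{lemma}

\begin{proof}
By \eqref{eq:uct} we must show that every $z\in H_2^S(\bar X)$ has zero image in
$H_2^S(\bar X;\mathbb Z/\ell)$. Let $z_n$ be its image in $H_2^S(\bar X;\mathbb Z/\ell^n)$. As in
Example~\ref{ex:P1}, there is a $\mathbb Z_\ell$-linear map
\[
\varphi_z:H^2_{\mathrm{\acute et}}(\bar X,\mathbb Z_\ell)\to\mathbb Z_\ell,\qquad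
\varphi_z(c)=(\langle c_n,z_n\rangle_{\ell^n})_n .
\]
Represent $z$ by a finite correspondence in $\mathrm{Cor}_{\bar k}(\Delta^2,\bar X)$. Its components are, as
closed subschemes of $\Delta^2\times\bar X$, defined over
a subfield $K\subset\bar k$ finitely generated over $k_0$. So $\sigma z=z$ for
$\sigma\in\mathrm{Aut}(\bar k/K)$, and $\varphi_z\circ\sigma=\varphi_z$ by Lemma~\ref{lem:pairing}(c).

\emph{Claim. Some $\sigma\in\mathrm{Aut}(\bar k/K)$ has no eigenvalue $1$ on
$H^2_{\mathrm{\acute et}}(\bar X,\mathbb Q_\ell)$.} First we see which automorphisms are available. Let $\bar k_0$ be the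
algebraic closure of $k_0$ in $\bar k$ and $N=K\cap\bar k_0$. Since $K/k_0$ is finitely generated, $N/k_0$
is finite. The field $N$ is perfect and algebraically closed in $K$, so $K/N$ is regular and
$K\bar k_0=K\otimes_N\bar k_0$. Hence every $\tau\in\mathrm{Gal}(\bar k_0/N)$ extends to the automorphism
$1\otimes\tau$ of $K\bar k_0$, which fixes $K$. This extends further to an automorphism $\sigma$ of $\bar k$:
fix a transcendence basis of $\bar k$ over $K\bar k_0$, then extend to the algebraic closure. Such a
$\sigma$ acts on
$H^2_{\mathrm{\acute et}}(\bar X,\mathbb Z_\ell)=H^2_{\mathrm{\acute et}}(X_{0,\bar k_0},\mathbb Z_\ell)$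
through $\tau$. Now choose $\tau$ as follows.
\begin{itemize}
\item If $k_0=\mathbb F_p$ and $N=\mathbb F_q$, let $\tau(x)=x^q$.
\item If $k_0=\mathbb Q$, let $\tau$ be a Frobenius element at a place of the number field $N$ of good
reduction of $E_0$, not above $\ell$, with residue field $\mathbb F_q$.
\end{itemize}
In both cases $\tau$ acts on the Tate module $T_\ell E_0$ as the $q$-Frobenius endomorphism of an elliptic
curve over $\mathbb F_q$, so its eigenvalues have complex absolute value $q^{1/2}$. Now
$H^1_{\mathrm{\acute et}}(E_{\bar k},\mathbb Q_\ell)=\mathrm{Hom}(T_\ell E,\mathbb Q_\ell)$ and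
$H^2_{\mathrm{\acute et}}(\bar X,\mathbb Q_\ell)=\Lambda^2\bigl(H^1_{\mathrm{\acute et}}(E_{\bar k},\mathbb Q_\ell)^{\oplus2}\bigr)$. So the
eigenvalues on $H^2$ have absolute value $q^{-1}$ (or $q$, with the inverse convention for the action). None
is $1$. This proves the claim.

For such $\sigma$ we have $\varphi_z\circ(\sigma-1)=0$, and $\sigma-1$ is invertible on
$H^2_{\mathrm{\acute et}}(\bar X,\mathbb Q_\ell)$, so $\varphi_z=0$. As
$H^3_{\mathrm{\acute et}}(\bar X,\mathbb Z_\ell)$ is torsion-free, every class in
$H^2_{\mathrm{\acute et}}(\bar X,\mathbb Z/\ell)$ lifts to $H^2_{\mathrm{\acute et}}(\bar X,\mathbb Z_\ell)$.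
Hence $\langle c,z_1\rangle_\ell=0$ for all $c\in H^2_{\mathrm{\acute et}}(\bar X,\mathbb Z/\ell)$, and
$z_1=0$ because the pairing is perfect.
\end{proof}

\subsection{Brauer classes: some classes survive on every open set}

\begin{lemma}\label{lem:brauer}
For every dense open $V\subset X$, the map
$a:H_2^S(V_{\bar k};\mathbb Z/\ell)\to H_2^S(\bar X;\mathbb Z/\ell)$ is nonzero.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:pairing}, $a$ is dual to the restriction
$H^2_{\mathrm{\acute et}}(\bar X,\mathbb Z/\ell)\to H^2_{\mathrm{\acute et}}(V_{\bar k},\mathbb Z/\ell)$. We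
bound the kernel of this restriction. Identify $\mathbb Z/\ell\cong\mu_\ell$ over $\bar k$ and write
$\mathrm{Br}=H^2_{\mathrm{\acute et}}(-,\mathbb G_m)$. The Kummer sequence gives
\[
0\to\mathrm{Pic}(\bar X)/\ell\to H^2_{\mathrm{\acute et}}(\bar X,\mu_\ell)\to\mathrm{Br}(\bar X)[\ell]\to0
\]
and the analogous sequence for $V_{\bar k}$. As $\bar X$ is regular and integral, $\mathrm{Br}(\bar X)$
injects into the Brauer group of its function field \cite{Gro}, and this map factors through
$\mathrm{Br}(V_{\bar k})$. So $\mathrm{Br}(\bar X)\to\mathrm{Br}(V_{\bar k})$ is injective, and a class that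
restricts to zero on $V_{\bar k}$ has zero image in $\mathrm{Br}(\bar X)$. Hence it lies in $\mathrm{Pic}(\bar X)/\ell$.
Since $\mathrm{Pic}^0(\bar X)$ is divisible, $\mathrm{Pic}(\bar X)/\ell=\mathrm{NS}(\bar X)/\ell$, which has
dimension at most $4$. As $4<6$, the restriction is nonzero.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:surface}]
By naturality of \eqref{eq:uct} the square
\[
\begin{array}{ccc}
H_2^S(V_{\bar k};\mathbb Z/\ell)&\xrightarrow{\ \partial\ }&H_1^S(V_{\bar k})[\ell]\\[2pt]
{\scriptstyle a}\big\downarrow&&\big\downarrow\\[2pt]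
H_2^S(\bar X;\mathbb Z/\ell)&\xrightarrow{\ \partial\ }&H_1^S(\bar X)[\ell]
\end{array}
\]
commutes. Here $a\ne0$ by Lemma~\ref{lem:brauer}, and the lower $\partial$ is injective by
Lemma~\ref{lem:inj}. So the right vertical map is nonzero.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
In characteristic $p$ the choice of an ordinary curve is used only for $\mathrm{rk}\,\mathrm{NS}(\bar X)<6$, and
Lemma~\ref{lem:brauer} fails without it. If $E$ is supersingular, $\mathrm{End}(E_{\bar k})$ has rank $4$
and $\mathrm{NS}(\bar X)/\ell$ has dimension $6$, so every class in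
$H^2_{\mathrm{\acute et}}(\bar X,\mu_\ell)$ is a divisor class. Finitely many curves on $\bar X$ span these
classes. Let $V\subset X$ be the complement of the images of these curves in $X$. Then the restriction to
$V_{\bar k}$ is zero, as for $\mathbb A^1\subset\mathbb P^1$, and so is the map $a$.
\end{remark}

\section{An exact criterion in degree two}\label{sec:criterion}

Theorem~\ref{thm:main} does not need this section, which shows that the test of Section~\ref{sec:local} is
sharp. For the core of any t-structure, here for $\mathcal A\subset\mathcal T$, the natural map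
$\mathrm{Ext}^i_{\mathcal A}(F,G)\to\mathrm{Hom}_{\mathcal T}(F,G[i])$ is
bijective for $i\le1$ and injective for $i=2$ \cite[3.1.17]{BBD}. So degree two is the lowest one in which it can fail to be
bijective. Its image for $i=2$ consists of the composites $F\to K[1]\to G[2]$ with $K\in\mathcal A$, that is,
by Lemma~\ref{lem:eff}, of the classes killed by an epimorphism onto $F$.

\begin{proposition}\label{prop:criterion}
The following are equivalent:
\begin{enumerate}
\item[(i)] $\mathrm{Ext}^2_{\mathcal A}(F,G)\to\mathrm{Hom}_{\mathcal T}(F,G[2])$ is bijective for all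
$F,G\in\mathcal A$;
\item[(ii)] every smooth $X$ has a Nisnevich cover $W\to X$ with $h_1(W)\to h_1(X)$ zero.
\end{enumerate}
By Theorem~\textup{\ref{thm:main}(a)}, both fail for every perfect field $k$.
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii): by (i), $\alpha_X$ is killed by an epimorphism. Apply Proposition~\ref{prop:local}.

(ii)$\Rightarrow$(i): the map in (i) is always injective, so let $\beta\in\mathrm{Hom}_{\mathcal T}(F,G[2])$.
By the description of the image just given, we must find an epimorphism onto $F$
that kills $\beta$. The sections of $F$ give an epimorphism $\bigoplus_ih_0(X_i)\to F$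
(Lemma~\ref{lem:hom}). Let $\beta_i$ be the restriction of $\beta$ to $h_0(X_i)$. We kill $\beta_i$ in two
steps, first on the motive and then on $h_0$.

The image of $\beta_i$ in $\mathrm{Hom}_{\mathcal T}(M(X_i),G[2])=H^2_{\mathrm{Nis}}(X_i,G)$ dies on a
Nisnevich cover $W_i\to X_i$. So $\beta_i|_{h_0(W_i)}$ vanishes on $M(W_i)$, and by the triangle
$\tau_{\ge1}M(W_i)\to M(W_i)\to h_0(W_i)\to(\tau_{\ge1}M(W_i))[1]$ it factors through
$(\tau_{\ge1}M(W_i))[1]$. Now
\[
\mathrm{Hom}_{\mathcal T}\bigl((\tau_{\ge1}M(W_i))[1],G[2]\bigr)=\mathrm{Hom}_{\mathcal A}(h_1(W_i),G),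
\]
and the composite $h_0(W_i)\to(\tau_{\ge1}M(W_i))[1]\to h_1(W_i)[2]$ is $\alpha_{W_i}$, by comparison of the
truncation triangles of $M(W_i)$ and $\tau_{\le1}M(W_i)$. So, up to sign,
\[
\beta_i|_{h_0(W_i)}=\gamma_i[2]\circ\alpha_{W_i}\qquad\text{with }\gamma_i:h_1(W_i)\to G .
\]
By (ii) choose a Nisnevich cover $g:W_i'\to W_i$ with $h_1(g)=0$. By functoriality of \eqref{eq:alpha},
$\alpha_{W_i}\circ h_0(g)=h_1(g)[2]\circ\alpha_{W_i'}=0$, so $\beta_i$ vanishes on $h_0(W_i')$.

It remains to see that $\bigoplus_ih_0(W_i')\to F$ is an epimorphism that kills $\beta$. For a Nisnevich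
cover $Y'\to Y$ the map $\mathbb Z_{\mathrm{tr}}(Y')\to\mathbb Z_{\mathrm{tr}}(Y)$ is an epimorphism of
Nisnevich sheaves \cite[6.12]{MVW}, and $h_0(Y)$ is a quotient sheaf of $\mathbb Z_{\mathrm{tr}}(Y)$. So
$h_0(Y')\to h_0(Y)$ is an epimorphism, and hence so is $\bigoplus_ih_0(W_i')\to\bigoplus_ih_0(X_i)\to F$. It
kills $\beta$ because direct sums in $\mathcal A$ are coproducts in $\mathcal T$. Indeed, $I_\Delta^\perp$ is closed
under direct sums, the $\mathbb Z_{\mathrm{tr}}(Y)$ being compact, and Verdier quotients by localizing
subcategories preserve coproducts. So the presheaf direct sum of objects of $\mathcal A$ is their coproduct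
in $\mathcal T$, and there it is isomorphic to its Nisnevich sheafification, the direct sum in $\mathcal A$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BV} A. Beilinson and V. Vologodsky, \emph{A DG guide to Voevodsky's motives},
arXiv:math/0604004 (2006).

\bibitem{BBD} Beilinson, Bernstein and Deligne, \emph{Faisceaux pervers}.

\bibitem{Gro} Grothendieck, \emph{Groupe de Brauer II}.

\bibitem{MVW} Mazza, Voevodsky and Weibel, \emph{Lecture Notes on Motivic Cohomology}.

\bibitem{Sil} Silverman, \emph{The Arithmetic of Elliptic Curves}.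

\end{thebibliography}

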